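# Pairwise reversing permutations and orthogonal vectors in exterior powers

## The bound $2^{n-2}$ for pairwise reversing permutations

Throughout, $S_n$ is the group of permutations of $[n]=\{1,\dots,n\}$, products are compositions of maps, and the cycles of a permutation include its fixed points, as cycles of length $1$. An *even cycle* is a cycle of even length.

**Theorem 1.** Let $n\ge 2$ and let $A\subseteq S_n$.

(a) If $g^{-1}h$ has an even cycle for all distinct $g,h\in A$, then $|A|\le 2^{n-1}$.

(b) If, in addition, no $g^{-1}h$ with $g\ne h$ in $A$ is an $n$-cycle, then $|A|\le 2^{n-2}$.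

What we want from it is a statement about permutations written as words.

**Definition.** Two permutations $\pi_1,\pi_2$ of $[n]$ are *reversing* if there are positions $i\ne j$ and elements $a,b$ with
$$\pi_1(i)=\pi_2(j)=a,\qquad \pi_1(j)=\pi_2(i)=b .$$
$RP(n)$ is the maximum number of pairwise reversing permutations of $[n]$.

**Corollary 2 (Körner's conjecture).** $RP(n)\le 2^{n-2}$ for all $n\ge 3$. Since $RP(1)=1$ and $RP(2)=2$, we have $RP(n)\le 2^n$ for every $n\ge1$.

Write $\pi$ as the word $\pi(1)\pi(2)\cdots\pi(n)$. Two words are reversing if in some two coordinates they carry the same two letters in opposite order. For instance $1234$ and $3412$ are reversing: in coordinates $1,3$ the first has $1,3$ and the second has $3,1$. The words $123$ and $231$ are not reversing: coordinates $1,2$ carry $\{1,2\}$ and $\{2,3\}$, coordinates $1,3$ carry $\{1,3\}$ and $\{1,2\}$, coordinates $2,3$ carry $\{2,3\}$ and $\{1,3\}$.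

How many words can be pairwise reversing? There are $n!$ words in all, and $n!$ outgrows every $C^n$. Körner's conjecture, taken here from Gergely Harcos and Daniel Soltész, "New bounds on even cycle creating Hamiltonian paths using expander graphs", arXiv:1904.04601 (2019), asks whether $RP(n)\le C^n$ for some constant $C$. Corollary 2 says yes, and $C=2$ suffices.

## Reversing pairs are pairs whose quotient has a 2-cycle

To pass from words to group elements, put $\sigma=\pi_1^{-1}\pi_2$, a permutation of the *positions*.

If $\pi_1(i)=\pi_2(j)=a$ and $\pi_1(j)=\pi_2(i)=b$ with $i\neq j$, then $\sigma(j)=\pi_1^{-1}(a)=i$ and $\sigma(i)=\pi_1^{-1}(b)=j$, so $(i\,j)$ is a 2-cycle of $\sigma$. Conversely, let $(i\,j)$ be a 2-cycle of $\sigma$ and put $a=\pi_1(i)$, $b=\pi_1(j)$. From $\sigma(j)=i$ we get $\pi_2(j)=\pi_1(i)=a$, and from $\sigma(i)=j$ we get $\pi_2(i)=\pi_1(j)=b$. Hence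
$$\pi_1,\pi_2\text{ are reversing}\iff \pi_1^{-1}\pi_2\text{ has a 2-cycle.}\qquad(1)$$

**Proof of Corollary 2 from Theorem 1.** Let $n\ge3$ and let $A$ be a pairwise reversing family. By (1), each $g^{-1}h$ with $g\ne h$ in $A$ has a 2-cycle. A 2-cycle is an even cycle, and since $n\ge 3$, a permutation with a 2-cycle is not an $n$-cycle. Theorem 1(b) gives $|A|\le 2^{n-2}$. For $n=1$ there is one permutation, and for $n=2$ the two words $12,21$ are reversing. $\square$

The extra hypothesis in (b) cannot be dropped: for $n=2$ the family $A=S_2$ satisfies (a), and $|A|=2>2^{0}$. Its one non-trivial quotient is $(1\,2)$, which is a 2-cycle and at the same time an $n$-cycle.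

All conditions depend only on the quotients $g^{-1}h$, so we may replace $A$ by $xA$ for any $x\in S_n$: indeed $(xg)^{-1}(xh)=g^{-1}h$.

## The values for $n=3$ and $n=4$ by hand

For $n=3$, the permutations with a 2-cycle are the three transpositions, all odd. Among three permutations two have the same sign, and their quotient is even, so they are not reversing. Hence $RP(3)\le 2$, and $123,213$ show $RP(3)=2$.

For $n=4$, the permutations with a 2-cycle are the six transpositions, which are odd, and the three double transpositions, which are even and together with the identity form the normal subgroup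
$$V=\{1,\ (1\,2)(3\,4),\ (1\,3)(2\,4),\ (1\,4)(2\,3)\}.$$
Let $A$ be pairwise reversing. We may assume $1\in A$. Two members of $A$ of the same sign have an even quotient, which lies in $V$. So the even members lie in $V$, and the odd members, if there are any, lie in one coset $hV$ with $h$ odd. There are three odd cosets of $V$. The coset of $(1\,2)$ is
$$\{(1\,2),\ (3\,4),\ (1\,3\,2\,4),\ (1\,4\,2\,3)\},$$
with exactly two transpositions; by conjugation the same holds for the other two odd cosets. Fix an odd $h'\in hV$. As $v$ runs over $V$, the quotient $v^{-1}h'$ runs once over $Vh'=h'V=hV$, so $h'$ is reversing with exactly two elements of $V$. Symmetrically, each $v\in V$ is reversing with exactly two elements of $hV$.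

Let $A$ have $p$ even and $q$ odd members. If $p\ge3$, then $q=0$, as no odd element is reversing with three even ones; so $|A|\le 4$. If $q\ge 3$, then $p=0$ in the same way, contrary to $1\in A$. Otherwise $p,q\le2$ and $|A|\le 4$. So $RP(4)\le 4$, and $V$ itself shows $RP(4)=4$.

These values agree with $2^{n-2}$. The argument used the list of all elements of $S_4$, so we need something else for general $n$.

## Cosets of a subgroup without 2-cycles

Here is a natural general approach. Let $H\le S_n$ be a subgroup none of whose elements has a 2-cycle. Two distinct members $g,h$ of $A$ in one left coset $xH$ would have $g^{-1}h\in H$, so they could not be reversing. Hence each coset contains at most one member of $A$, and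
$$|A|\le \frac{n!}{|H|}.$$
For $n=3$ and $H=\langle(1\,2\,3)\rangle$ this gives the correct value $2$. To get $C^n$ in general, we would need subgroups $H$ with $|H|\ge n!/C^n$. This is where the approach stops: every such $H$ is far too small.

**Claim.** If no element of $H\le S_n$ has a 2-cycle, then $|H|\le \dfrac{(9/2)^n}{2n}$.

*Proof.* If $|H|$ were even, Cauchy's theorem would give an element of order $2$, which is a non-empty product of disjoint 2-cycles. So $|H|$ is odd. Let $f(n)$ be the largest order of an odd-order subgroup of $S_n$; we prove $f(n)\le (9/2)^n/(2n)$ by induction. For $n=1$ it reads $1\le 9/4$. Let $n\ge2$ and let $H\le S_n$ have odd order.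

If $H$ preserves a partition of $[n]$ into non-empty sets of sizes $a$ and $n-a$, then restriction to the two parts embeds $H$ into a product of two odd-order groups, so
$$|H|\le f(a)f(n-a)\le\frac{(9/2)^n}{4a(n-a)}\le\frac{(9/2)^n}{2n},$$
because $2a(n-a)\ge 2(n-1)\ge n$.

Otherwise $H$ is transitive. No element of $H$ interchanges two points $i,j$, since it would have a 2-cycle and so even order. We may therefore choose one pair from each $H$-orbit of unordered pairs, orient it, and transport the orientation by $H$. This is well defined, since an element that maps $\{i,j\}$ to itself fixes both $i$ and $j$. We obtain an orientation of all pairs (a tournament) that is preserved by $H$. By transitivity all out-degrees are equal; they sum to $\binom n2$, so each is $m=(n-1)/2$. In particular $n$ is odd, so $n\ge3$. The stabilizer $H_v$ of a point $v$ preserves the set of out-neighbors and the set of in-neighbors of $v$, each of size $m$, and acts faithfully on their union. So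
$$|H|=n|H_v|\le n f(m)^2\le n\,\frac{(9/2)^{n-1}}{(n-1)^2}\le\frac{(9/2)^n}{2n},$$
where the last inequality says $2n^2\le\frac92(n-1)^2$, that is, $n/(n-1)\le 3/2$, which holds for $n\ge3$. $\square$

So the coset bound is never better than $2n\cdot n!/(9/2)^n$, which exceeds $C^n$ for every fixed $C$ once $n$ is large.

## Permutation matrices and the eigenvalue $-1$

Another way to bound a family is to attach a non-zero vector to each member so that reversing permutations get orthogonal vectors. The first vector to try is the permutation matrix $P_g$ on $\mathbb R^n$, given by $P_ge_i=e_{g(i)}$. We have $P_gP_h=P_{gh}$ and $P_g^{T}=P_{g^{-1}}$. With the inner product $\operatorname{tr}(X^{T}Y)$,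
$$\operatorname{tr}(P_g^{T}P_h)=\operatorname{tr}P_{g^{-1}h}=\text{number of fixed points of }g^{-1}h .$$
This is not zero in general when $g^{-1}h$ has a 2-cycle: for the transposition $(1\,2)$ it is $n-2$. The trace does not notice the 2-cycle.

Something else about $P_\sigma$ does notice it. If $(i\,j)$ is a 2-cycle of $\sigma$, then $P_\sigma(e_i-e_j)=-(e_i-e_j)$, so $-1$ is an eigenvalue and $\det(I+P_\sigma)=0$. More generally, a cycle of length $\ell$ contributes the eigenvalues $\zeta$ with $\zeta^\ell=1$, hence the factor $\prod_{\zeta^\ell=1}(1+x\zeta)=1-(-x)^\ell$, and
$$\det(I+xP_\sigma)=\prod_{c}\bigl(1-(-x)^{\ell(c)}\bigr),\qquad(2)$$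
with the product over the cycles $c$ of $\sigma$, of length $\ell(c)$. At $x=1$ the factor of an even cycle is $0$ and that of an odd cycle is $2$. So $\det(I+P_\sigma)=0$ exactly when $\sigma$ has an even cycle. This is why Theorem 1 speaks of even cycles: the determinant cannot tell a 2-cycle from a longer even cycle.

An inner product of two such matrices is a trace, whereas what we have now is a determinant. The step that gets past this is to write the determinant as a sum of traces, namely traces on exterior powers.

## Exterior powers as matrices of minors

Let $T$ be a real $d\times d$ matrix and $0\le k\le d$. Let $\Lambda^kT$ be the $\binom dk\times\binom dk$ matrix whose rows and columns are indexed by the $k$-subsets of $[d]$ and whose $(I,J)$ entry is the minor $\det T_{I,J}$ (rows $I$, columns $J$). This is the matrix of the operator that $T$ induces on the $k$-th exterior power of $\mathbb R^d$. In particular $\Lambda^0T=(1)$, $\Lambda^1T=T$, $\Lambda^dT=(\det T)$, and $\Lambda^k$ of the identity is the identity. We need three facts.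

* **Multiplicativity.** $\Lambda^k(ST)=\Lambda^kS\,\Lambda^kT$. This is the Cauchy–Binet formula.
* **Transposes.** $\Lambda^k(T^{T})=(\Lambda^kT)^{T}$, because $\det (T^{T})_{I,J}=\det T_{J,I}$.
* **Traces.** We have
$$\det(I+xT)=\sum_{k=0}^{d}x^k\operatorname{tr}\Lambda^kT.\qquad(3)$$
 Indeed, column $j$ of $I+xT$ is $e_j+xT_j$. Expand the determinant by multilinearity in the columns. Choosing $xT_j$ for $j$ in a set $J$ with $|J|=k$, and $e_j$ for the other $j$, gives $x^k\det T_{J,J}$. Summing over $J$ gives $x^k\operatorname{tr}\Lambda^kT$.

For $d=2$, identity (3) is the familiar $\det(I+xT)=1+x\operatorname{tr}T+x^2\det T$.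

**A first proof of the conjecture, with $C=4$.** To $g\in S_n$ attach the tuple $\Phi'(g)=(\Lambda^kP_g)_{0\le k\le n}$, a vector in a Euclidean space with inner product $\sum_k\operatorname{tr}(X_k^{T}Y_k)$. By the three facts,
$$\langle\Phi'(g),\Phi'(h)\rangle=\sum_k\operatorname{tr}\Lambda^k(P_g^{T}P_h)=\sum_k\operatorname{tr}\Lambda^kP_{g^{-1}h}=\det(I+P_{g^{-1}h}).$$
This is $0$ if $g^{-1}h$ has an even cycle, and $2^n$ if $g=h$. So for a family as in Theorem 1(a) the vectors $\Phi'(g)$, $g\in A$, are non-zero and pairwise orthogonal, and their number is at most the dimension $\sum_k\binom nk^2=\binom{2n}n\le4^n$.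

Three improvements lead from here to Theorem 1.

1. All the vectors $\Phi'(g)$ have the same component, $1$, in degree $k=0$. Orthogonal vectors cannot all lean in one direction unless they are few, and Bessel's inequality makes this precise. It replaces $\binom{2n}n$ by the squared norm, $2^n$.
2. The vector $(1,\dots,1)$ is fixed by every $P_g$ and carries no information. Removing it lowers the dimension to $n-1$ and the squared norm to $2^{n-1}$.
3. If the quotients are not $n$-cycles, the even exterior powers alone already give orthogonality, and the squared norm halves once more.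

## Bessel's inequality against the trivial direction: proof of Theorem 1

Recall Bessel's inequality: if $w_1,\dots,w_r$ are non-zero pairwise orthogonal vectors in a Euclidean space, then $\|u\|^2\ge\sum_i\langle u,w_i\rangle^2/\|w_i\|^2$ for every vector $u$.

**Step 1: remove the common fixed vector.** The purpose is to work in dimension $n-1$. Let $U=(1,\dots,1)^\perp\subset\mathbb R^n$, of dimension $n-1$. Each $P_g$ is orthogonal and fixes $(1,\dots,1)$, so it maps $U$ to itself. Let $\rho(g)$ be the matrix of $P_g$ restricted to $U$, in a fixed orthonormal basis of $U$. Then $\rho(g)$ is an orthogonal matrix, $\rho(gh)=\rho(g)\rho(h)$, and $\rho(g)^{T}=\rho(g^{-1})$. Since $P_g$ is the identity on the line spanned by $(1,\dots,1)$, formula (2) becomes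
$$\det(I+x\rho(g))=\frac1{1+x}\prod_c\bigl(1-(-x)^{\ell(c)}\bigr),\qquad(4)$$
with the product over the cycles $c$ of $g$; the left side is a polynomial in $x$.

**Step 2: find which determinants vanish.** The purpose is to turn the two hypotheses on cycles into two equations.

* At $x=1$: $\det(I+\rho(g))=\frac12\prod_c(1-(-1)^{\ell(c)})$. If $g$ has an even cycle, one factor is $0$, so
$$\det(I+\rho(g))=0 .\qquad(5)$$
* At $x=-1$: each polynomial $1-(-x)^{\ell}$ vanishes at $x=-1$, so it is divisible by $1+x$. If $g$ has at least two cycles, the product in (4) is divisible by $(1+x)^2$. After division by $1+x$ a factor $1+x$ remains, so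
$$\det(I-\rho(g))=0 .\qquad(6)$$

A permutation of $[n]$ has at least two cycles exactly when it is not an $n$-cycle.

Both equations can also be read off from eigenvectors in $U$. For (5), take entries alternating between $1$ and $-1$ around an even cycle, and $0$ elsewhere: the sum of the entries is $0$, and $P_g$ multiplies this vector by $-1$. For (6), two cycles of lengths $\ell,\ell'$ give the fixed vector with entries $\ell'$ on the first cycle, $-\ell$ on the second and $0$ elsewhere; again the entries sum to $0$.

**Step 3: write the determinants as sums of traces.** The purpose is to get functions on $S_n$ that will appear as inner products. Put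
$$\Psi(g)=\sum_{k=0}^{n-1}\operatorname{tr}\Lambda^k\rho(g),\qquad \Psi_0(g)=\sum_{\substack{0\le k\le n-1\\ k\text{ even}}}\operatorname{tr}\Lambda^k\rho(g).$$
By (3) with $d=n-1$, at $x=1$ and $x=-1$,
$$\Psi(g)=\det(I+\rho(g)),\qquad \Psi_0(g)=\tfrac12\bigl[\det(I+\rho(g))+\det(I-\rho(g))\bigr],$$
where in the second formula the odd powers cancel. From (5) and (6):

* if $g$ has an even cycle, then $\Psi(g)=0$;
* if $g$ has an even cycle and is not an $n$-cycle, then $\Psi_0(g)=0$.

At the identity, $\operatorname{tr}\Lambda^k I=\binom{n-1}k$, so
$$\Psi(1)=\sum_k\binom{n-1}k=2^{n-1},\qquad \Psi_0(1)=\sum_{k\text{ even}}\binom{n-1}k=2^{n-2}.$$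
The last sum uses $n-1\ge1$: then $(1-1)^{n-1}=0$, so the even and the odd binomial coefficients have equal sums.

Let us test this on $S_3$. There $\dim U=2$, $\operatorname{tr}\Lambda^1\rho(g)$ is the number of fixed points minus $1$, and $\Lambda^2\rho(g)=\det\rho(g)$ is the sign. The traces for $k=0,1,2$ are $1,2,1$ at the identity, $1,0,-1$ at a transposition, and $1,-1,1$ at a 3-cycle. So $\Psi$ takes the values $4,0,1$ and $\Psi_0$ the values $2,0,2$.

In $S_4$ we can see the role of the $n$-cycles. For a 4-cycle, $\rho(g)$ has eigenvalues $\mathrm i,-1,-\mathrm i$, and the traces for $k=0,1,2,3$ are $1,-1,1,-1$. Thus $\Psi(g)=0$ but $\Psi_0(g)=2\neq0$. For a transposition the eigenvalues are $1,1,-1$, and for a double transposition $1,-1,-1$; in both cases $\operatorname{tr}\Lambda^2\rho(g)=-1$, so $\Psi_0(g)=1-1=0$.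

**Step 4: realize these functions as inner products.** The purpose is to make $\{\Phi(g)\}_{g\in A}$ an orthogonal system. In case (a) put $K=\{0,1,\dots,n-1\}$ and $\psi=\Psi$. In case (b) let $K$ be the set of even elements of $\{0,\dots,n-1\}$, and put $\psi=\Psi_0$. Let
$$W=\bigoplus_{k\in K}\operatorname{End}(\Lambda^kU),\qquad \langle X,Y\rangle=\sum_{k\in K}\operatorname{tr}(X_k^{T}Y_k);$$
concretely, an element of $W$ is a tuple of real square matrices $X_k$ of size $\binom{n-1}k$, and the inner product is the sum of products of corresponding entries. For $g\in S_n$ put $\Phi(g)=(\Lambda^k\rho(g))_{k\in K}\in W$. By the facts on transposes and products,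
$$(\Lambda^k\rho(g))^{T}\Lambda^k\rho(h)=\Lambda^k\bigl(\rho(g)^{T}\rho(h)\bigr)=\Lambda^k\rho(g^{-1}h),$$
and hence
$$\langle\Phi(g),\Phi(h)\rangle=\sum_{k\in K}\operatorname{tr}\Lambda^k\rho(g^{-1}h)=\psi(g^{-1}h).\qquad(7)$$
For distinct $g,h\in A$, the hypothesis of the case at hand and Step 3 give $\psi(g^{-1}h)=0$. For $g=h$ we get $\|\Phi(g)\|^2=\psi(1)>0$. So the vectors $\Phi(g)$, $g\in A$, are non-zero and pairwise orthogonal, all of squared norm $\psi(1)$.

**Step 5: compare with one fixed unit vector.** The purpose is to bound $|A|$ by $\psi(1)$. In both cases $0\in K$. Let $u\in W$ have the $1\times1$ matrix $(1)$ as its component for $k=0$, and $0$ as every other component. Then $\|u\|=1$, and $\langle u,\Phi(g)\rangle=\Lambda^0\rho(g)=1$ for every $g$. Bessel's inequality gives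
$$1=\|u\|^2\ \ge\ \sum_{g\in A}\frac{\langle u,\Phi(g)\rangle^2}{\|\Phi(g)\|^2}=\frac{|A|}{\psi(1)} .$$
So $|A|\le\psi(1)$, which is $2^{n-1}$ in case (a) and $2^{n-2}$ in case (b). $\blacksquare$

## Equality for $n=3,4,5$ and the growth rate of $RP(n)$

**Theorem 3.** $RP(3)=2$, $RP(4)=4$, $RP(5)=8$; that is, $RP(n)=2^{n-2}$ for $n=3,4,5$. Moreover $L=\lim_{n\to\infty}RP(n)^{1/n}$ exists and equals $\sup_nRP(n)^{1/n}$. Hence $L$ is the least constant $C$ with $RP(n)\le C^n$ for all $n$, and
$$8^{1/5}\le L\le2 .$$

The upper bounds for $n=3,4,5$ are Corollary 2. It remains to write down families and to treat the limit.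

**Step 1: $n=3$ and $n=4$.** For $n=3$ take $123,213$. For $n=4$ we describe the family in a form that can be reused for $n=5$. For distinct letters let $K(a,b,c,d)$ be the list
$$abcd,\quad badc,\quad cdab,\quad dcba .$$
Any two words of the list reverse two disjoint pairs of letters that together cover $\{a,b,c,d\}$:

* $\{a,b\}$ and $\{c,d\}$ for words $1,2$ and for words $3,4$;
* $\{a,c\}$ and $\{b,d\}$ for words $1,3$ and for words $2,4$;
* $\{a,d\}$ and $\{b,c\}$ for words $1,4$ and for words $2,3$.

For example, words $2$ and $4$ are $badc$ and $dcba$: coordinates $1,3$ carry $b,d$ and $d,b$, and coordinates $2,4$ carry $a,c$ and $c,a$. So $K(1,2,3,4)$ shows $RP(4)\ge4$.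

**Step 2: $n=5$.** The purpose is to glue two copies of the list together. Take
$$12345,\ 21435,\ 34125,\ 43215;\qquad 12543,\ 21453,\ 54123,\ 45213 .$$
The first four words are those of $K(1,2,3,4)$ followed by $5$. The last four are those of $K(1,2,5,4)$ followed by $3$; they arise from the first four, in order, by exchanging the letters $3$ and $5$. Within each group any two words are reversing by Step 1. Compare the $i$-th word of the first group with the $j$-th word of the second.

If $i=j$, the second word is the first with $3$ and $5$ exchanged, so $\{3,5\}$ is reversed.

If $i\ne j$, the $i$-th and $j$-th words of $K(1,2,3,4)$ reverse two disjoint pairs of letters, and one of these pairs does not contain $3$. It is a pair $\{p,q\}\subset\{1,2,4\}$. The $j$-th word of the second group has $p$ and $q$ in the same places as the $j$-th word of $K(1,2,3,4)$, because only $3$ and $5$ were exchanged. So $\{p,q\}$ is still reversed. Hence $RP(5)\ge8$.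

**Step 3: the limit.** The purpose is to show that every single value of $RP$ gives a lower bound for the growth rate. Take a reversing family for $[a]$ of size $RP(a)$ and one on the letters $\{a+1,\dots,a+b\}$ of size $RP(b)$, and concatenate each word of the first with each word of the second. Two distinct concatenations differ in the first part or in the second, and in a part where they differ they are reversing. So
$$RP(a+b)\ge RP(a)\,RP(b),$$
that is, $\log RP$ is superadditive. Fekete's lemma says that a superadditive sequence $s_n$ satisfies $\lim s_n/n=\sup_n s_n/n$. So $RP(n)^{1/n}$ converges to $L=\sup_nRP(n)^{1/n}$, which is finite, and in fact at most $2$, by Corollary 2. A constant $C>0$ satisfies $RP(n)\le C^n$ for all $n$ exactly when $C\ge RP(n)^{1/n}$ for all $n$, that is, when $C\ge L$. Finally $L\ge RP(5)^{1/5}=8^{1/5}$. $\square$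

## Sylow 2-subgroups attain the bounds of Theorem 1

**Theorem 4.** Let $E(n)$ be the maximum size of a set $A\subseteq S_n$ such that $g^{-1}h$ has an even cycle for all distinct $g,h\in A$. Then $E(n)\le2^{n-1}$ for all $n\ge2$, with equality if $n=2^k$, $k\ge1$. For odd $n\ge3$, $E(n)\le2^{n-2}$, with equality if $n=2^k+1$, $k\ge1$.

Consequently, for each even $k$ the maximum number of permutations of $[n]$ whose pairwise quotients all contain a $k$-cycle is at most $2^{n-2}$ if $k<n$, and at most $2^{n-1}$ if $k=n$.

**Step 1: upper bounds.** The first bound is Theorem 1(a). If $n$ is odd, an $n$-cycle has no even cycle, so a permutation with an even cycle is not an $n$-cycle, and Theorem 1(b) applies. For the last statement, a $k$-cycle with $k$ even is an even cycle, so Theorem 1(a) gives $2^{n-1}$; if $k<n$, a permutation that contains a $k$-cycle is not an $n$-cycle, and Theorem 1(b) gives $2^{n-2}$.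

**Step 2: equality.** We want a large set whose quotients have even cycles, and a 2-group provides one. Let $n=2^k$ and let $A$ be a Sylow 2-subgroup of $S_n$. By Legendre's formula the exponent of $2$ in $n!$ is
$$\sum_{i\ge1}\Bigl\lfloor\frac{2^k}{2^i}\Bigr\rfloor=2^{k-1}+2^{k-2}+\dots+1=2^k-1=n-1,$$
so $|A|=2^{n-1}$. For distinct $g,h\in A$ the quotient $g^{-1}h$ is a non-identity element of $A$, so its order is a power of $2$. The order is the least common multiple of the cycle lengths, so all cycle lengths are powers of $2$, and at least one exceeds $1$. That cycle is even. Hence $E(2^k)=2^{n-1}$.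

For $n=2^k+1$, use a Sylow 2-subgroup of $S_{2^k}$, acting on $[n]$ and fixing the last point. It has order $2^{2^k-1}=2^{n-2}$, and its non-identity elements have even cycles as before. $\square$

For $n=4$ this $A$ is a dihedral group of order $8$; some of its quotients are 4-cycles, so the bound $2^{n-2}=4$ of part (b) does not apply to it.

## Perfect matchings of $K_{2m}$

A perfect matching of $K_{2m}$ is a set of $m$ disjoint edges covering all $2m$ vertices. The union of two perfect matchings, as a simple graph, has maximum degree at most $2$. Its components are single edges, where the matchings agree, and even cycles that alternate between the two matchings. In $K_4$ there are three perfect matchings, and any two have a 4-cycle $C_4$ as their union.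

**Theorem 5.** Let $m\ge2$, and let $\mathcal F$ be a family of perfect matchings of $K_{2m}$ such that the union of any two distinct members has a component that is a cycle of length divisible by $4$. Then $|\mathcal F|\le\frac12\binom{2m}m$. If $m\ge3$ and the union of any two distinct members contains a $C_4$, then $|\mathcal F|\le\frac14\binom{2m}m<4^{m-1}$. The first bound is attained for $m=2$.

**Step 1: turn many matchings into permutations.** The purpose is to find one bipartition that many members of $\mathcal F$ respect. Choose an $m$-subset $X$ of the vertices uniformly at random and let $Y$ be its complement. A fixed perfect matching has all its edges between $X$ and $Y$ exactly when $X$ contains one endpoint of each edge, which happens for $2^m$ of the $\binom{2m}m$ choices. So the expected number of members of $\mathcal F$ with all edges between $X$ and $Y$ is $|\mathcal F|\,2^m/\binom{2m}m$, and for some $X$ there are at least that many. Fix such an $X$. These members are bijections $X\to Y$. Fix a bijection $\beta:Y\to X$ and an identification of $X$ with $[m]$. Then each such bijection $g$ becomes the permutation $\beta g$ of $X$, an element of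 $S_m$, and $(\beta g)^{-1}(\beta h)=g^{-1}h$.

**Step 2: match components with cycles.** Let $g,h:X\to Y$ be two of these bijections. From $x\in X$, go along the edge of $h$ to $h(x)\in Y$, then along the edge of $g$ to $g^{-1}h(x)\in X$, and so on. The vertices of $X$ visited are those of the cycle of $g^{-1}h$ through $x$. If this cycle has length $\ell$, the component of the union has $2\ell$ vertices: for $\ell=1$ it is a common edge, and for $\ell\ge2$ it is a cycle of length $2\ell$. So components that are cycles of length divisible by $4$ correspond to even cycles of $g^{-1}h$, and components $C_4$ correspond to 2-cycles. A $C_4$ contained in the union is always a component, because the union has maximum degree at most $2$ and each vertex of the $C_4$ already has degree $2$ in it.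

**Step 3: apply the bounds for permutations.** In the first case, Theorem 1(a) with $n=m\ge2$ says that the number of bijections found in Step 1 is at most $2^{m-1}$. So
$$|\mathcal F|\,\frac{2^m}{\binom{2m}m}\le2^{m-1},\qquad\text{that is,}\qquad|\mathcal F|\le\frac12\binom{2m}m .$$
In the second case, for $m\ge3$, (1) shows that the permutations obtained are pairwise reversing, so by Corollary 2 there are at most $2^{m-2}$ of them, and $|\mathcal F|\le\frac14\binom{2m}m$. Since $\binom{2m}m$ is one of several positive terms in $\sum_i\binom{2m}i=4^m$, it is less than $4^m$, and $\frac14\binom{2m}m<4^{m-1}$.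

For $m=2$, the three perfect matchings of $K_4$ pairwise form a $C_4$, and $3=\frac12\binom42$. $\square$
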